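# Bilateral trade with correlated values: no constant fraction of the gains from trade

The problem comes from Shahar Dobzinski and Ariel Shaulker, "Bilateral Trade with Correlated Values", arXiv:2308.09964 (2023).

## 1. Mechanisms for one seller and one buyer

A seller owns one indivisible item and has value $s\ge 0$ for keeping it. A buyer has value $b\ge 0$ for obtaining it. The pair $(b,s)$ is drawn from a joint distribution $\mathcal F$ that everybody knows, and $b$ and $s$ may be correlated. The buyer sees only $b$, the seller sees only $s$. We call $b-s$ the *gap*.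

One law will serve as an example throughout this section: $\mathcal F_0$ is uniform on the three pairs $(1,0),(2,0),(2,1)$. The values are correlated: given $b=1$ the seller's value is surely $0$, while given $b=2$ it is $0$ or $1$ with probability $\frac12$ each.

**Definition (deterministic mechanism).** On reports $(b',s')$ the mechanism decides whether trade occurs, $x(b',s')\in\{0,1\}$, and sets a price $p(b',s')$. If trade occurs, the buyer pays the price and the seller receives all of it; this is *strong budget balance*. If there is no trade, there are no payments. With trade the utilities are $b-p$ for the buyer and $p-s$ for the seller; without trade both are $0$.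

**Definition (ex-post individual rationality, IR).** Whenever $x(b,s)=1$, we have $s\le p(b,s)\le b$. Until Section 9 we impose this at every pair $(b,s)$; requiring it only on the support is treated in Theorem 3(a).

*Example.* Fix a number $p$ and trade at price $p$ exactly when $s\le p\le b$. This is a *posted price*; it is IR by construction. For $\mathcal F_0$ and $p=1$, all three pairs trade.

**Definition (randomized mechanism).** A probability distribution over deterministic, ex-post IR, strongly budget-balanced mechanisms. Write $\omega$ for the coins, which are independent of the values, and set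
$$x(b,s)=\Pr_\omega[x_\omega=1],\qquad u(b,s)=\mathbb E_\omega[(b-p_\omega)x_\omega],\qquad v(b,s)=\mathbb E_\omega[(p_\omega-s)x_\omega],$$
all evaluated at reports $(b,s)$. IR gives $u,v\ge 0$, and strong budget balance gives
$$u(b,s)+v(b,s)=(b-s)\,x(b,s). \tag{1}$$

*Example.* Post a price drawn uniformly from $\{\frac12,\frac32\}$. At $(2,0)$ both prices trade, so $x=1$, $u=\frac12\cdot\frac32+\frac12\cdot\frac12=1$, $v=1$, and $u+v=2$. At $(2,1)$ only $\frac32$ trades, so $x=\frac12$, $u=v=\frac14$, and $u+v=\frac12$. Both agree with (1).

**Definition (Bayesian incentive compatibility, BIC).** For each agent and each possible true value of that agent, reporting the truth maximizes the agent's expected utility. The expectation is over the coins and over the other agent's value, drawn from its conditional law given the agent's own value; the other agent is assumed truthful.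

*Example.* A posted price is BIC, since no report changes the price, and a truthful report never makes an agent trade at a loss or block a profitable trade that the other side accepts. By contrast, consider "trade whenever $b\ge s$, at price $(b+s)/2$" under $\mathcal F_0$. A buyer of value $2$ who is truthful gets $1$ if $s=0$ and $\frac12$ if $s=1$, on average $\frac34$. If she reports $1$, she gets $2-\frac12=\frac32$ if $s=0$, and, if $s=1$, the reports are $(1,1)$, trade occurs at price $1$, and she gets $1$. The average is $\frac54>\frac34$, so the mechanism is not BIC. Note that the deviation produced the report pair $(1,1)$, which has probability zero and gap zero. Such pairs will return.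

**Definition (gains from trade).** Under truthful reporting,
$$\mathrm{GFT}=\mathbb E[(b-s)\,x(b,s)],\qquad \mathrm{OPT}=\mathbb E[\max(b-s,0)].$$

*Example.* For $\mathcal F_0$, $\mathrm{OPT}=\frac{1+2+1}{3}=\frac43$, and the posted price $1$ attains it. The random price above has $\mathrm{GFT}=\frac13\left(\frac12+2+\frac12\right)=1$.

## 2. Approximating the gains from trade by a constant factor

Is there an absolute constant $c\ge1$ such that for every joint distribution $\mathcal F$ with $0<\mathrm{OPT}<\infty$ some BIC mechanism of the above kind, possibly randomized, has $\mathrm{GFT}\ge \frac1c\,\mathrm{OPT}$?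

The answer is **no**. The following theorem gives explicit bad distributions with finite support. Do not try to decode the weights $\varphi$ yet: Sections 5 to 7 will produce them.

**Theorem 1.** For integers $n\ge1$, $N\ge2$ let
$$\varphi(d)=\frac{(1+\frac1n)^d}{d(d+1)}\ (1\le d\le n),\qquad e_n=\Big(1+\frac1n\Big)^n<e,\qquad A_n=\sum_{d=1}^n d\,\varphi(d)=\sum_{d=1}^n\frac{(1+\frac1n)^d}{d+1}.$$
Let $F_{n,N}$ be the law of $(b,s)$ where $s$ is uniform on $\{0,\dots,N-1\}$, $d\in\{1,\dots,n\}$ is independent of $s$ with $\Pr[d]=\varphi(d)/Z$, $Z=\sum_d\varphi(d)$, and $b=s+d$. Then every BIC, ex-post IR, strongly budget-balanced randomized mechanism satisfies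
$$\frac{\mathrm{GFT}}{\mathrm{OPT}}\le\frac{n+1}{N}+\frac{e_n}{A_n},\qquad A_n\ge\ln(n+1).$$
With $N=n(n+1)$ the ratio is at most $\frac1n+\frac{e}{\ln(n+1)}\to0$. Hence no constant approximation exists.

The gaps in $F_{n,N}$ lie in $[1,n]$, and the loss is of order $\ln n$. The second theorem says that this is the right order in terms of the range of positive gaps.

**Theorem 2.** For $R\ge1$ let $C(R)$ be the supremum of $\mathrm{OPT}/\sup_{\text{mechanisms}}\mathrm{GFT}$ over all $\mathcal F$ with $0<\mathrm{OPT}<\infty$ such that, for some $\delta>0$, almost surely $b-s\le0$ or $b-s\in[\delta,R\delta]$. Then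
$$\max\Big\{1,\frac{\ln R}{e}\Big\}\le C(R)\le 1+\ln R,$$
and the upper bound is achieved by the buyer-offering mechanism of Section 4.

*Example of the class.* $\mathcal F_0$ has gaps $1,2,1$, so it belongs to the class for $R=2$, with $\delta=1$.

A third theorem, on weaker hypotheses, is stated and proved in Section 9.

## 3. A single gap: posted prices against offers by the buyer

The first mechanism to try is a posted price. Correlation defeats it at once. Let $s$ be uniform on $\{0,\dots,N-1\}$ and $b=s+1$, so $\mathrm{OPT}=1$. A posted price $p$ trades only if $p-1\le s\le p$, which holds for at most two integers $s$. Hence a posted price has $\mathrm{GFT}\le 2/N$, and so does any random posted price. What fails is that one number cannot separate $b$ from $s$ for all pairs when the pair slides along a long diagonal.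

On this law the buyer knows $s$ exactly, so let her report choose the price. On reports $(b',s')$ trade iff $s'\le b'-1$, at price $b'-1$. The seller faces a price he cannot influence, so truth is optimal for him. A buyer of value $b$ who reports $b'$ trades iff $b-1\le b'-1$, and then gets $b-b'+1\le1$; truth gives $1$. Every pair trades, so $\mathrm{GFT}=\mathrm{OPT}$.

With more than one gap the buyer faces the usual monopoly trade-off. Let $b=3$ always and $s\in\{0,2\}$ with probability $\frac12$ each, so $\mathrm{OPT}=\frac{3+1}2=2$. Offering $0$ yields her $3\cdot\frac12=\frac32$; offering $2$ yields $1$. She offers $0$, the pair $(3,2)$ does not trade, and $\mathrm{GFT}=\frac32$. (Here the posted price $2$ would collect everything.) How much can be lost in this way?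

## 4. The buyer-offering mechanism loses at most a factor $1+\ln R$

This section proves the upper bound of Theorem 2. Let $\mathcal F$ be in the class, with parameters $\delta$ and $R$. Fix a regular conditional distribution function $\Phi(p\mid b)=\Pr[s\le p\mid b]$, that is, a version that is a distribution function in $p$ for every $b$ and measurable in $b$ for every $p$; such a version exists for real random variables, and since $s\ge0$ we may take it to vanish for $p<0$. Set
$$g(b,p)=(b-p)\,\Phi(p\mid b)\quad(0\le p\le b),\qquad V(b)=\sup_{0\le p\le b}g(b,p).$$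
So $g(b,p)$ is what a buyer of value $b$ expects from a take-it-or-leave-it offer $p$.

**Step 1: a best offer exists and depends measurably on $b$.** This makes the mechanism well defined. For fixed $b$, $\Phi(\cdot\mid b)$ is nondecreasing and right-continuous, so it is upper semicontinuous: limits from the left are at most the value, limits from the right equal it. Multiplying by the nonnegative continuous function $b-p$ keeps both properties, so $g(b,\cdot)$ is upper semicontinuous and right-continuous on the compact interval $[0,b]$. Hence the maximum is attained, and the set of maximizers $\{p:g(b,p)\ge V(b)\}$ is closed and nonempty. Let $p^*(b)$ be the smallest maximizer.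

For measurability, first note that $b\mapsto\Phi(\min(t,b)\mid b)$ is measurable, because $\Phi$ is jointly measurable: by right-continuity $\Phi(p\mid b)=\lim_k\Phi\big((\lfloor kp\rfloor+1)/k\mid b\big)$. Now fix $t\ge0$ and put $\tau=\min(t,b)$. Every $p<\tau$ is a limit of rationals decreasing to $p$ inside $[p,\tau)$, so by right-continuity $\sup_{[0,\tau]}g(b,\cdot)$ is the maximum of $g(b,\tau)$ and the supremum of $g(b,q)$ over rationals $q\in[0,\tau)$. This is measurable in $b$. The same argument with $\tau=b$ shows that $V$ is measurable. Since suprema over compact intervals are attained, $p^*(b)\le t$ holds iff $\sup_{[0,\min(t,b)]}g(b,\cdot)=V(b)$. So $p^*$ is measurable.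

**Definition (buyer-offering mechanism).** On reports $(b,s)$, trade iff $s\le p^*(b)$, at price $p^*(b)$.

*Example.* For $\mathcal F_0$ and $b=1$ the best offer is $0$. For $b=2$, offering $0$ yields $2\cdot\frac12=1$ and offering $1$ yields $1\cdot1=1$: a tie, and the smallest maximizer is $0$. Then $(2,1)$ does not trade and $\mathrm{GFT}=\frac{1+2}3=1$.

**Step 2: the mechanism is admissible.** It is strongly budget balanced, and it is ex-post IR because $s\le p^*(b)\le b$ whenever trade occurs. The seller faces a take-it-or-leave-it price independent of his report, so truth is a dominant strategy. A buyer of value $b$ who reports $b'$ gets $(b-p^*(b'))\,\Phi(p^*(b')\mid b)$. If $p^*(b')\le b$ this is $g(b,p^*(b'))\le V(b)$. If $p^*(b')>b$ it is at most $0=g(b,b)\le V(b)$. Truth gives exactly $V(b)$. So the mechanism is BIC.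

**Step 3: compare $V(b)$ with the conditional optimum.** For $0<z\le b$ the offer $b-z$ shows
$$V(b)\ge z\,\Pr[b-s\ge z\mid b]. \tag{2}$$
For $z>b$ the probability is $0$ since $s\ge0$, so (2) holds for all $z>0$. For almost every $b$ the gap avoids $(0,\delta)\cup(R\delta,\infty)$ with conditional probability $1$. Hence $\Pr[b-s\ge z\mid b]$ equals $\Pr[b-s\ge\delta\mid b]$ for $0<z\le\delta$ and is $0$ for $z>R\delta$. Therefore
$$\mathbb E[(b-s)^+\mid b]=\int_0^\infty\Pr[b-s\ge z\mid b]\,dz\le\delta\Pr[b-s\ge\delta\mid b]+\int_\delta^{R\delta}\frac{V(b)}{z}\,dz\le(1+\ln R)\,V(b),$$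
where (2) was used with $z=\delta$ in the first term and under the integral in the second.

**Step 4: take expectations.** By (1), GFT is the sum of the two expected utilities. The buyer's is $\mathbb E[V(b)]$ and the seller's is nonnegative, so $\mathrm{GFT}\ge\mathbb E[V(b)]\ge\mathrm{OPT}/(1+\ln R)$. This proves $C(R)\le1+\ln R$. $\blacksquare$

## 5. Equal-revenue gaps and a mechanism that still collects everything

To show that a logarithm must be lost, the natural try is to make (2) tight for every $z$: take gaps $d$ with $z\Pr[d\ge z]$ constant. On the integers this means $\Pr[d\ge z]=\frac1z$, so $\Pr[d=z]=\frac1z-\frac1{z+1}=\frac1{z(z+1)}$. Truncate at $n$, and hide both values along a diagonal as in Section 3: let $\psi(d)=\frac1{d(d+1)}$ for $1\le d\le n$, let $s$ be uniform on $\{0,\dots,N-1\}$, let $d$ be independent of $s$ with probability proportional to $\psi(d)$, and let $b=s+d$. With $H_m=\sum_{i\le m}\frac1i$,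
$$\mathrm{OPT}=\frac{\sum_{d=1}^n\frac1{d+1}}{\sum_{d=1}^n\frac1{d(d+1)}}=\frac{n+1}{n}\,(H_{n+1}-1),$$
which grows like $\ln n$. What does the buyer do? Given $b$, the possible gaps are $m\le d\le M$ with $m=\max(1,b-N+1)$ and $M=\min(n,b)$, with probabilities proportional to $\psi$. An offer $b-k$ with an integer $m\le k\le M$ gives her, up to a factor depending only on $b$,
$$k\sum_{d=k}^M\Big(\frac1d-\frac1{d+1}\Big)=1-\frac{k}{M+1},$$
which is largest at $k=m$. An offer $b-z$ with $z\le m$ is accepted by everyone and gives her $z\le m$ per trade. An offer $b-z$ with $z$ strictly between two consecutive integers $k-1$ and $k$ in $[m,M]$ is accepted by the same sellers as $b-k$, at a worse price for her. An offer with $z>M$ is never accepted. So her best offer is $b-m=\min(b-1,N-1)$.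

**This offer is always accepted**, since every possible gap is at least $m$. (For buyer reports outside the support, let the offer be $0$; it is one of the offers just compared, so BIC holds as in Step 2 of Section 4.) The mechanism has $\mathrm{GFT}=\mathrm{OPT}$.

Here is the exact point of failure. For $n\le b\le N$ we have $m=1$ and $M=n$, and the buyer's expected utility is exactly $1$, because she offers $b-1$ and always trades. So Section 4's bound on *her* utility is tight as planned. But Step 4 of that section threw away the seller's utility, and in this example the seller collects everything else. An impossibility proof must control $u+v$, not $u$ alone, and it must use the incentives of both agents at once.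

## 6. Two deviations that shrink the gap by one

Draw the pairs $(b,s)$ on a grid. If the buyer understates by one, the reported pair moves from $(b,s)$ to $(b-1,s)$. If the seller overstates by one, it moves from $(b,s)$ to $(b,s+1)$. Both moves lower the reported gap by exactly $1$. If a buyer of value $b$ reports $b-1$ and the seller reports $s$, the buyer gets
$$\mathbb E_\omega[(b-p_\omega(b-1,s))\,x_\omega(b-1,s)]=u(b-1,s)+x(b-1,s), \tag{3}$$
because her true value exceeds the reported one by $1$. If a seller of value $s$ reports $s+1$ and the buyer reports $b$, the seller gets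
$$\mathbb E_\omega[(p_\omega(b,s+1)-s)\,x_\omega(b,s+1)]=v(b,s+1)+x(b,s+1). \tag{4}$$

Try this by hand on the smallest law: $s$ uniform on $\{0,1\}$ and $b=s+1$. Buyer type $2$ meets only seller $1$, so $u(2,1)\ge u(1,1)+x(1,1)$. Seller type $0$ meets only buyer $1$, so $v(1,0)\ge v(1,1)+x(1,1)$. Both deviations land on the same pair $(1,1)$. Adding them, the unknown price at $(1,1)$ cancels, because $u+v=0$ there by (1), and what is left is $u(2,1)+v(1,0)\ge2x(1,1)$.

**The idea.** Arrange that, at *every* pair, the buyer's deviations into that pair and the seller's deviations into it carry the same total weight. Then adding all constraints eliminates all prices through (1), and leaves an inequality about trade probabilities alone. If $s$ is uniform and the gap is independent of $s$, the law looks the same along each diagonal, and the weights do match, apart from the ends.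

**Lemma 1.** Let $n\ge1$, $N\ge2$, and let $\varphi(1),\dots,\varphi(n)>0$ be any weights, with $Z=\sum_d\varphi(d)$. Let $s$ be uniform on $\{0,\dots,N-1\}$, $d$ independent of $s$ with $\Pr[d]=\varphi(d)/Z$, and $b=s+d$. For a BIC, ex-post IR, strongly budget-balanced randomized mechanism put
$$w_s(j)=x(s+j,s)\in[0,1],\qquad W_s=\sum_{d=1}^n d\,\varphi(d)\,w_s(d),\qquad W=\sum_{s=0}^{N-1}W_s.$$
Then $W=NZ\cdot\mathrm{GFT}$ and
$$W\ \ge\ \sum_{s=1}^{N-1}\sum_{j=0}^{n-1}\varphi(j+1)\,(j+2)\,w_s(j). \tag{5}$$

**Step 1: scale.** The point is to remove normalizing factors. The pair $(s+d,s)$ has probability $\varphi(d)/(NZ)$, so multiplying expectations by $NZ$ gives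
$$NZ\cdot\mathrm{GFT}=\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,d\,x(s+d,s)=W.$$
The scaled expected utilities are
$$U=\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,u(s+d,s),\qquad V=\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,v(s+d,s),$$
and $U+V=W$ by (1). (The number $V$ is unrelated to the function $V(b)$ of Section 4.)

**Step 2: sum the buyer's constraints.** This bounds $U$ below. The buyer's support is $\{1,\dots,N-1+n\}$, so for each type $b\ge2$ the report $b-1$ lies in the support. Using (3), the BIC inequality for type $b$ against $b-1$, multiplied by $NZ\Pr[b]$, is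
$$\sum_{s:\,1\le b-s\le n}\varphi(b-s)\,u(b,s)\ \ge\ \sum_{s:\,1\le b-s\le n}\varphi(b-s)\,[u+x](b-1,s),$$
with $s$ ranging over $\{0,\dots,N-1\}$; here $[u+x](\cdot)$ means $u(\cdot)+x(\cdot)$. Sum over $b\ge2$ and write $b=s+d$. The pairs with $b\ge2$ are all pairs $(s,d)$ except $(0,1)$, since type $b=1$ meets only $s=0$. The left side is therefore $U-\varphi(1)u(1,0)\le U$, as $u(1,0)\ge0$. Hence
$$U\ \ge\ \sum_{(s,d)\ne(0,1)}\varphi(d)\,[u+x](s+d-1,\,s). \tag{6}$$

**Step 3: sum the seller's constraints.** This bounds $V$ below. For a seller of type $s\le N-2$ the report $s+1$ lies in his support. By (4) his BIC inequality, multiplied by $NZ\Pr[s]=Z$, is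
$$\sum_{d=1}^n\varphi(d)\,v(s+d,s)\ge\sum_{d=1}^n\varphi(d)\,[v+x](s+d,s+1).$$
Sum over $0\le s\le N-2$. The missing type $N-1$ contributes $\sum_d\varphi(d)v(N-1+d,N-1)\ge0$ to $V$, so $V$ is at least the sum of the left sides. Renaming $s+1$ as $s$ on the right,
$$V\ \ge\ \sum_{s=1}^{N-1}\sum_{d=1}^n\varphi(d)\,[v+x](s+d-1,\,s). \tag{7}$$

**Step 4: add, and let the prices cancel.** In (6), the terms with $s=0$ have $d\ge2$ and are evaluated at the pairs $(d-1,0)$, where $u+x\ge0$; drop them. For $s\ge1$, the terms of (6) and (7) are at the same pairs $(s+d-1,s)$ with the same weights $\varphi(d)$. The gap there is $d-1$, so $u+v=(d-1)x$ by (1), and the two terms add up to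
$$\varphi(d)\,[u+v+2x](s+d-1,s)=\varphi(d)\,(d+1)\,x(s+d-1,s).$$
With $j=d-1$ this is $\varphi(j+1)(j+2)w_s(j)$, and (5) follows. $\blacksquare$

Read (5) as follows: a trade at gap $j$ is worth $j\varphi(j)$ on the left and costs $(j+2)\varphi(j+1)$ on the right. The number $j+2$ is the gap $j$ plus the two bonuses, one per agent, in (3) and (4).

For the weights $\psi(d)=\frac1{d(d+1)}$ of Section 5, $(j+2)\psi(j+1)=\frac1{j+1}=j\,\psi(j)$ for $1\le j\le n-1$: cost equals worth, and (5) does not bound $W$ from above. It could not, since there is a mechanism with $\mathrm{GFT}=\mathrm{OPT}$. But this also tells us what to do: make the cost exceed the worth by a factor.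

## 7. Tilted weights and the proof of Theorem 1

**Choosing the weights.** Ask for $(j+2)\,\varphi(j+1)=\lambda\,j\,\varphi(j)$ with some $\lambda>1$. Then $\varphi(j+1)/\varphi(j)=\lambda\,\frac{j}{j+2}$, whose solutions are the multiples of $\varphi(d)=\frac{\lambda^d}{d(d+1)}$: the equal-revenue weights, tilted by $\lambda^d$. Drop the terms $j=0$ from (5), which are nonnegative. Then
$$W_0+\sum_{s\ge1}W_s\ \ge\ \lambda\sum_{s\ge1}\sum_{j=1}^{n-1}j\varphi(j)w_s(j)=\lambda\sum_{s\ge1}\big(W_s-n\varphi(n)w_s(n)\big).$$
Since $w_s(n)\le1$ and $n\varphi(n)=\frac{\lambda^n}{n+1}$, we get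
$$(\lambda-1)\sum_{s\ge1}W_s\ \le\ W_0+(N-1)\frac{\lambda^{n+1}}{n+1}.$$
Large $\lambda$ helps on the left, but the top gap $n$, which no deviation reaches, then becomes too heavy. After division by $\lambda-1$ the factor in the last term is $\lambda^{n+1}/(\lambda-1)$. Its logarithmic derivative $\frac{n+1}{\lambda}-\frac1{\lambda-1}$ is negative for $\lambda<1+\frac1n$ and positive for $\lambda>1+\frac1n$, so the factor is smallest at $\lambda=1+\frac1n$. This gives exactly the $\varphi$ of Theorem 1. (The optimum also depends on $\lambda$; the choice is only a guide, and the proof below does not need it to be best.)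

Here is the proof of Theorem 1 with these weights.

**Step 1: the scaled optimum.** All gaps are positive, so $NZ\cdot\mathrm{OPT}=\sum_{s=0}^{N-1}\sum_{d=1}^n d\varphi(d)=NA_n$. Also $W_s\le A_n$ for each $s$, as $w_s\le1$.

**Step 2: bound the rows $s\ge1$ by row $0$ and the top gap.** The choice of $\varphi$ gives
$$\varphi(j+1)(j+2)=\frac{(1+\frac1n)^{j+1}}{j+1}=\Big(1+\frac1n\Big)\,j\,\varphi(j)\qquad(1\le j\le n-1). \tag{8}$$
Dropping $j=0$ in (5) and inserting (8),
$$W_0+\sum_{s\ge1}W_s\ \ge\ \Big(1+\frac1n\Big)\sum_{s\ge1}\big(W_s-n\varphi(n)w_s(n)\big)\ \ge\ \Big(1+\frac1n\Big)\sum_{s\ge1}W_s-\Big(1+\frac1n\Big)(N-1)\,n\varphi(n),$$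
where $s$ runs over $1,\dots,N-1$. Subtract $\sum_{s\ge1}W_s$ and multiply by $n$. Since $n\varphi(n)=\frac{e_n}{n+1}$, we have $n\left(1+\frac1n\right)n\varphi(n)=(n+1)\frac{e_n}{n+1}=e_n$. So
$$\sum_{s\ge1}W_s\ \le\ nW_0+(N-1)e_n. \tag{9}$$

**Step 3: divide.** Adding $W_0$ to (9) and using $W_0\le A_n$,
$$W\le(n+1)W_0+(N-1)e_n\le(n+1)A_n+Ne_n.$$
Dividing by $NZ\cdot\mathrm{OPT}=NA_n$ yields
$$\frac{\mathrm{GFT}}{\mathrm{OPT}}\le\frac{n+1}{N}+\frac{e_n}{A_n}.$$
The boundary row $s=0$ enters with the large factor $n+1$, but it is one row out of $N$, so a long diagonal makes it harmless.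

**Step 4: $A_n\ge\ln(n+1)$.** This shows that the second term tends to $0$. By Bernoulli's inequality $(1+\frac1n)^d\ge1+\frac dn$, so
$$A_n\ge\sum_{d=1}^n\frac1{d+1}+\frac1n\sum_{d=1}^n\Big(1-\frac1{d+1}\Big)=(H_{n+1}-1)+1-\frac{H_{n+1}-1}{n}=H_{n+1}-\frac{H_{n+1}-1}{n}.$$
Each of the $n$ terms of $H_{n+1}-1=\sum_{d=1}^n\frac1{d+1}$ is at most $\frac12$, so $H_{n+1}-1\le\frac n2$ and $A_n\ge H_{n+1}-\frac12$. Finally, $1/t$ is convex, so the trapezoid rule overestimates its integral:
$$\ln m=\int_1^m\frac{dt}t\le\sum_{i=1}^{m-1}\frac12\Big(\frac1i+\frac1{i+1}\Big)=H_m-\frac12-\frac1{2m}.$$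
With $m=n+1$ this gives $H_{n+1}-\frac12\ge\ln(n+1)$.

**Step 5: no constant.** Since $1+\frac1n<e^{1/n}$, we have $e_n<e$. With $N=n(n+1)\ge2$ the bound is at most $\frac1n+\frac e{\ln(n+1)}$, which tends to $0$. Given $c$, choose $n$ such that this is less than $\frac1c$. Then under $F_{n,n(n+1)}$, a finitely supported law with finite and positive OPT, every admissible mechanism, deterministic or randomized, has $\mathrm{GFT}<\frac1c\mathrm{OPT}$. $\blacksquare$

A caution about small $n$: for $n=1$ we have $e_1/A_1=2/1$, and for $n=2$ we have $A_2=\frac34+\frac34$, so $e_2/A_2=\frac{9/4}{3/2}=\frac32$. Both exceed $1$, and the bound says nothing there.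

## 8. The lower bound on $C(R)$

It remains to prove $C(R)\ge\max\{1,\frac{\ln R}{e}\}$ in Theorem 2. First, $C(R)\ge1$: always $\mathrm{GFT}\le\mathrm{OPT}$, and the class is nonempty, since it contains the point mass at $(b,s)=(1,0)$ with $\delta=1$.

For the logarithm, let $n=\lfloor R\rfloor\ge1$. The law $F_{n,N}$ has $b-s\in[1,n]\subseteq[1,R]$, so it lies in the class with $\delta=1$. By Theorem 1 its ratio $\mathrm{OPT}/\sup\mathrm{GFT}$ is at least $\big(\frac{n+1}N+\frac{e_n}{A_n}\big)^{-1}$. Letting $N\to\infty$, and using $n+1>R$,
$$C(R)\ge\frac{A_n}{e_n}\ge\frac{\ln(n+1)}{e}\ge\frac{\ln R}{e}.$$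
Together with Section 4 this proves Theorem 2. $\blacksquare$

So $C(R)=\Theta(\log R)$ as $R\to\infty$, with leading constant between $\frac1e$ and $1$. The exact leading constant is not determined here.

## 9. Weaker individual rationality and weak budget balance

Since the proof used few constraints, it survives under weaker hypotheses.

**Theorem 3.** The bound of Theorem 1 still holds in each of the following cases:

- (a) ex-post IR is required only at pairs in the support of $F_{n,N}$, expected prices elsewhere being finite;
- (b) ex-post IR holds only in expectation over the mechanism's coins;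
- (c) budget balance is only weak: the mechanism may keep a nonnegative amount at each reported pair but may not subsidize; IR is required at all reported pairs, possibly only in expectation over the coins.

In all cases, incentive compatibility is used only against the deviations $b\to b-1$ and $s\to s+1$ within the supports.

The last sentence is visible in Steps 2 and 3 of Lemma 1. Section 7 used only (5), the identity (8), and $0\le w_s\le1$. So in each case it is enough to recover (5).

**Case (b).** The proof of Lemma 1 used IR only through $u\ge0$ and $v\ge0$, which are expectations over the coins. Nothing changes.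

**Case (a): list where IR was used.** Nonnegativity of $u$ or $v$ was used at $(1,0)$ in Step 2, at the pairs $(N-1+d,N-1)$ in Step 3, and at the pairs $(d-1,0)$ with $d\ge2$ in Step 4. All of these have positive probability, so IR is available there. The only zero-probability pairs that enter (6) and (7) are those with $d=1$, the zero-gap pairs $(s,s)$ with $s\ge1$. The pair $(0,0)$ does not occur: (6) excludes $(s,d)=(0,1)$, and (7) has $s\ge1$. Each $(s,s)$ enters (6) and (7) with the same weight $\varphi(1)$, and its total contribution is
$$\varphi(1)\,[u+v+2x](s,s)=2\varphi(1)\,x(s,s)\ge0,$$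
because strong budget balance gives $u+v=0$ there, whatever prices are used; finiteness of expected prices makes the addition legitimate. So (5) is unchanged.

**Case (c): carry the amount kept by the mechanism.** Let $p^B_\omega$ be the buyer's payment and $p^S_\omega$ the seller's receipt at a reported pair, and put
$$u=\mathbb E_\omega[b\,x_\omega-p^B_\omega],\qquad v=\mathbb E_\omega[p^S_\omega-s\,x_\omega],\qquad \pi=\mathbb E_\omega[p^B_\omega-p^S_\omega]\ge0.$$
Formulas (3) and (4) hold as before, and (1) becomes $u+v=(b-s)x-\pi$. Write $\pi_s(j)=\pi(s+j,s)$. At a zero-gap pair, IR gives $0\le u+v=-\pi$, so $\pi=0$ there. Let $W$ still denote $NZ\cdot\mathrm{GFT}=\sum_sW_s$.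

Steps 2 and 3 of Lemma 1 go through word for word and give (6) and (7). On the left, the sum is now $U+V=W-\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\pi_s(d)$. On the right, after dropping the nonnegative terms with $s=0$, the terms at $(s+j,s)$ with $s\ge1$ add up to $\varphi(j+1)\big[(j+2)w_s(j)-\pi_s(j)\big]$, and $\pi_s(0)=0$. Hence
$$W-\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\,\pi_s(d)\ \ge\ \sum_{s=1}^{N-1}\sum_{j=0}^{n-1}\varphi(j+1)(j+2)w_s(j)-\sum_{s=1}^{N-1}\sum_{j=1}^{n-1}\varphi(j+1)\,\pi_s(j). \tag{10}$$
We want the $\pi$-sum on the right to be at most the one on the left. For $1\le j\le n-1$,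
$$\frac{\varphi(j+1)}{\varphi(j)}=\Big(1+\frac1n\Big)\frac{j}{j+2}\le1,$$
since this is equivalent to $(n+1)j\le n(j+2)$, that is, to $j\le2n$. So
$$\sum_{s=1}^{N-1}\sum_{j=1}^{n-1}\varphi(j+1)\pi_s(j)\le\sum_{s=1}^{N-1}\sum_{j=1}^{n-1}\varphi(j)\pi_s(j)\le\sum_{s=0}^{N-1}\sum_{d=1}^n\varphi(d)\pi_s(d),$$
and (10) implies (5). $\blacksquare$

In case (c) the argument needs IR at the zero-gap pairs. Without it, the right side of (10) would contain the extra terms $-\varphi(1)\pi_s(0)$, and no term on the left pays for them. So with weak budget balance the theorem is claimed only with IR at all reported pairs.
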